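# Torsion in the JSJ-decomposition of a one-relator group with torsion

## 1. Taking $\langle a,b;(a^{-1}b^{-2}ab^{2})^n\rangle$ apart by hand

Fix $n\ge 2$, let $R=a^{-1}b^{-2}ab^{2}$ and $G=\langle a,b;R^n\rangle$. The square of $b$ is all that $R$ sees of $b$, so we give names to two elements:
$$c=b^2,\qquad c'=a^{-1}b^2a,\qquad\text{so that } R=c'^{-1}c .$$
Adding these letters to the presentation, we get
$$G=\langle a,b,c,c';\ c=b^2,\ c'=a^{-1}b^2a,\ (c'^{-1}c)^n\rangle .$$
Read this as a construction. Start with $H=\langle c,c';(c'^{-1}c)^n\rangle$, amalgamate with $\langle b\rangle\cong\mathbb Z$ along $c=b^2$, and then add a stable letter $a$ with $a^{-1}b^2a=c'$. This is legitimate if $c$ and $c'$ have infinite order in $H$. Put $x=c'^{-1}c$. Then $H=\langle c\rangle*\langle x;x^n\rangle\cong\mathbb Z*\mathbb Z/n$. Killing $x$ sends both $c$ and $c'=cx^{-1}$ to a generator of $\mathbb Z$, so both have infinite order.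

So $G$ is the fundamental group of a graph of groups with two vertices, carrying $\langle b\rangle$ and $H$, and two edges between them, both with infinite cyclic groups. All torsion of $G$ lives in conjugates of $H$ (a finite subgroup fixes a vertex of the Bass–Serre tree), and $H$ can be described in two ways.

* $H\cong F_1*\mathbb Z/n=\langle c,x;x^n\rangle$.
* $H\cong\hat H/\langle\langle R^n\rangle\rangle_{\hat H}$, where $\hat H=\langle b^2,a^{-1}b^2a\rangle\le F(a,b)$. The two generators do not commute, so $\hat H$ is free on them, and $R\in\hat H$.

Either way the piece with torsion is again presented by generators and one relator that is an $n$th power. The second description says more. Leave out the relator: the same graph, with vertex groups $\langle b\rangle$ and $\hat H$, has fundamental group $\langle a,b,c,c';c=b^2,c'=a^{-1}b^2a\rangle=F(a,b)$. The splitting of $G$ is a splitting of the free group in which one vertex group, the one containing $R$, has been divided by $R^n$.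

An even simpler case is $\langle a,b;[a,b]^n\rangle$. This is the fundamental group of the orbifold which is a torus with one cone point of order $n$. Its orbifold Euler characteristic is $-(1-\frac1n)<0$, so it is a cocompact Fuchsian group. By the convention recalled in Section 2, its canonical decomposition is trivial, and the piece with torsion is the whole group.

In general there is a canonical way to cut such a group along virtually cyclic subgroups, and it is a theorem that just one of the non-elementary pieces has torsion. **Is that piece always, like the group we cut, a one-relator group with torsion?**

## 2. JSJ-decompositions and the three theorems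

Throughout, $X$ is a finite alphabet with $|X|>1$, $R$ is a non-trivial cyclically reduced word over $X^{\pm1}$ that is not a proper power, $n\ge2$, $F=F(X)$ and $\pi:F\to G=\langle X;R^n\rangle$ is the natural map, with kernel $N=\langle\langle R^n\rangle\rangle_F$. Such a $G$ is called a one-relator group with torsion. We assume that $G$ does not admit a non-trivial free group as a free factor. By Fischer–Karrass–Solitar this means that $G$ is one-ended. Moreover $G$ is hyperbolic.

Trees are simplicial, and groups act on them without inversions. A subgroup or element is *elliptic* if it fixes a vertex. An element that is not elliptic is *hyperbolic*: it translates along an axis. For instance, in the Bass–Serre tree of $F(a,b)=\langle a\rangle*\langle b\rangle$ the element $b^2$ is elliptic and $ab$ is hyperbolic. A group is *two-ended* if it is infinite and virtually $\mathbb Z$. Examples are $\mathbb Z$ and the infinite dihedral group $D_\infty=\mathbb Z/2*\mathbb Z/2$.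

**Definition (JSJ-decomposition).** The JSJ-decomposition of $G$ is Bowditch's canonical decomposition of the one-ended hyperbolic group $G$ as a graph of groups in which every edge group is virtually $\mathbb Z$. Its vertex groups are *elementary* (virtually $\mathbb Z$), *hanging Fuchsian* (orbifold groups) or *rigid*. The last two kinds are called *non-elementary*. If $G$ is a cocompact Fuchsian group, the decomposition is taken to be the single vertex group $G$.

For orbifold groups with boundary, keep two examples in mind. A torus with one open disc removed has group $F(a,b)$ and boundary subgroup $\langle[a,b]\rangle$. A sphere with two open discs removed and one cone point of order $n$ has group $\mathbb Z*\mathbb Z/n$. This is the group $H$ of Section 1, and the two boundary curves are $c$ and $c'$, whose quotient $c'^{-1}c$ has order $n$. (I do not claim that the graph of groups in Section 1 is the JSJ-decomposition. It is there to show the mechanism.) What we use about the JSJ is the following.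

**(JSJ)** (Bowditch; see also Guirardel–Levitt, *JSJ decompositions of groups*.) If the JSJ is non-trivial, let $T$ be its Bass–Serre tree. It is minimal, with finite quotient and no global fixed point. Edge groups are two-ended. Every edge joins an elementary vertex to a non-elementary one. Rigid vertex groups are elliptic in every $G$-tree with two-ended edge stabilizers. Hanging Fuchsian vertex groups are finitely generated and virtually free.

**Known theorem.** Precisely one non-elementary vertex group of the JSJ-decomposition of $G$ contains torsion, and all other non-elementary vertex groups are torsion-free hyperbolic groups.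

The question whether the unique one with torsion is a one-relator group with torsion is taken from Alan D. Logan, "The JSJ-decompositions of one-relator groups with torsion", arXiv:1412.5357 (2014). The answer is yes.

**Theorem A.** Let $H$ be the non-elementary vertex group with torsion in the JSJ-decomposition of $G$. Then $H$ is a one-relator group with torsion. If the JSJ is trivial, $H=G$. If $H$ is rigid, there is a finitely generated $\hat H\le F(X)$ with $2\le\mathrm{rk}\,\hat H\le|X|$, containing a conjugate $R_0$ of $R$, such that $\pi$ induces $\hat H/\langle\langle R_0^n\rangle\rangle_{\hat H}\cong H$ (up to conjugacy of $H$ in $G$). If $H$ is hanging Fuchsian, then $H\cong F_k*\mathbb Z/n$ with $k\ge1$.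

**Theorem B.** When the JSJ is non-trivial, every other non-elementary vertex group is a finitely generated non-abelian free group. If $A_1,\dots,A_m$ are the torsion-free rigid vertex groups, then $\sum_i(\mathrm{rk}A_i-1)\le|X|-1$. If $H$ is rigid, then $(\mathrm{rk}\hat H-1)+\sum_i(\mathrm{rk}A_i-1)\le|X|-1$.

**Theorem C.** $G$ splits non-trivially over a two-ended subgroup if and only if $F(X)$ splits non-trivially over an infinite cyclic subgroup with $R$ elliptic. In particular this does not depend on $n\ge2$. Every splitting of $F$ as in the second condition (minimal, infinite cyclic edge groups, $R$ in a vertex group $\hat H$) descends to a splitting of $G$ with the same graph and edge groups, and with $\hat H$ replaced by $\hat H/\langle\langle R^n\rangle\rangle$.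

## 3. Textbook facts, and cyclic splittings of free groups

**One-relator groups.** We use the following.

* **(Fr)** Freiheitssatz (Magnus). If $r$ is cyclically reduced over a basis $Y$ and involves a letter not in $Y_0\subset Y$, then $F(Y_0)\cap\langle\langle r\rangle\rangle=1$.
* **(Tor)** $R$ has order $n$ in $G$ (Karrass–Magnus–Solitar; this holds for every one-relator presentation). Every finite subgroup of $G$ is conjugate into $\langle R\rangle$ (Fischer–Karrass–Solitar). Centralizers of non-trivial elements of $G$ are cyclic (B. B. Newman 1968).
* **(W)** Weinbaum 1972. No non-empty proper subword of a cyclic permutation of a cyclically reduced word $R$ is trivial in $\langle Y;R\rangle$.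
* **(LI)** If $R$ is not a proper power, $\langle Y;R\rangle$ is locally indicable (Brodskii, Howie), that is, every non-trivial finitely generated subgroup maps onto $\mathbb Z$. Hence (Burns–Hale) it is left-orderable: it has a total order with $g<h\Rightarrow kg<kh$. The group $\mathbb Z$ with its usual order is an example.

**Free groups.** Let $F$ be free of finite rank. An element is *primitive* if it belongs to a basis.

* **(Sh)** Shenitzer 1955. If $F=P*_{\langle c\rangle}Q$ with $c\ne1$, then $c$ is primitive in $P$ or in $Q$. Example: $F(a,b)=\langle a,b^2\rangle*_{\langle b^2\rangle}\langle b\rangle$, where $b^2$ is primitive on the left.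
* **(LS)** Lyndon–Schupp, Prop. II.5.10 and II.5.13. $F/\langle\langle r\rangle\rangle$ is free iff $r$ is primitive or trivial. If $r\ne1$ has minimal length in its $\mathrm{Aut}(F)$-orbit and involves exactly $x_1,\dots,x_k$, then $\langle x_1,\dots,x_k;r\rangle$ is freely indecomposable.
* **(Wh)** Whitehead. For a finite set of non-trivial cyclically reduced cyclic words over $Y$, the *Whitehead graph* has as vertices the letters occurring (up to inversion) and their inverses, and one edge from $x$ to $y^{-1}$ for each cyclic two-letter subword $xy$. (a) If a cyclically reduced $r$ of length $>1$ is primitive, its Whitehead graph is disconnected or has a cut vertex. (b) If $A$ is a set of vertices with $a\in A$, $a^{-1}\notin A$, some Whitehead automorphism changes the total cyclic length by $\#\{\text{edges between }A\text{ and its complement}\}-\deg(a)$.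

For $aba^{-1}b^{-1}$ the edges are $a\,$–$\,b^{-1}$, $b\,$–$\,a$, $a^{-1}\,$–$\,b$, $b^{-1}\,$–$\,a^{-1}$. This is a $4$-cycle, connected without cut vertex, so the commutator is not primitive. For $ab$ the edges are $a\,$–$\,b^{-1}$ and $b\,$–$\,a^{-1}$, a disconnected graph. With $A=\{a,b^{-1}\}$, (b) predicts the change $0-1=-1$, and indeed $b\mapsto a^{-1}b$ sends $ab$ to $b$.

We also use the *folded (Stallings) graph* of a finitely generated $K\le F(B)$. It is a finite connected graph with base vertex $*$ and edges labeled by $B$, with no two edges of the same label leaving one vertex or entering one vertex. A reduced word lies in $K$ iff it labels a closed path at $*$. The label of a closed path at another vertex is conjugate into $K$. For $K=\langle z,yxy^{-1}\rangle$ it is a $z$-loop at $*$ together with a "lollipop": a stem labeled $y$ with an $x$-loop at its far end.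

**Trees.** The following are standard.

* An elliptic element moves every vertex by an even distance. Finite groups are elliptic. A finitely generated group without a global fixed vertex contains a hyperbolic element and has a minimal invariant subtree, which has finite quotient.
* Collapsing all edges outside some orbits gives a tree. It is minimal if the original was.
* An equivariant fold of a tree is a tree. The quotient of a tree by a group generated by elliptic elements is a tree. A locally injective simplicial map of trees is injective.
* If a finitely generated group is the fundamental group of a finite graph of groups with finitely generated edge groups, its vertex groups are finitely generated.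

A tree with one edge orbit and edge group $C$ gives an amalgam $P*_CQ$ or an HNN-extension of $P$. If the tree is minimal, then $C\ne P,Q$ in the amalgam, because otherwise a vertex would have valence one.

**Consequences for $G$.** If $R$ were conjugate into $P$ with $F=P*P'$, $P'\ne1$, then $G\cong(P/\langle\langle R^n\rangle\rangle)*P'$ would have the free group $P'$ as a free factor. So
$$R\text{ is not conjugate into a proper free factor of }F. \tag{1}$$
In particular $R$ involves every letter of $X$. Next,
$$\text{distinct conjugates of }\langle R\rangle\text{ in }G\text{ intersect trivially.} \tag{2}$$
Indeed, if $1\ne k$ lies in two of them, both lie in the cyclic group $C_G(k)$. This cyclic group has torsion, so it is finite, hence of order at most $n$. Both conjugates have order $n$, so both equal it. Finally,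
$$\text{no non-trivial finite subgroup of }G\text{ is centralized by an element of infinite order,} \tag{3}$$
since the centralizer of a torsion element $\neq 1$ is cyclic with torsion, hence finite. Consequently a two-ended subgroup of $G$ has no non-trivial finite normal subgroup: a power of an infinite-order element would centralize it. As every two-ended group has a finite normal subgroup with quotient $\mathbb Z$ or $D_\infty$, two-ended subgroups of $G$ are isomorphic to $\mathbb Z$ or $D_\infty$.

The companion of (Sh) for HNN-extensions is the next lemma.

**Lemma 1** (Swarup, JPAA 40 (1986)). Let $F$ be free of finite rank, $F=\langle P,t;t^{-1}ct=c'\rangle$ with $c,c'\in P\setminus\{1\}$. After possibly interchanging $c,c'$ (and $t,t^{-1}$), and replacing $c,c'$ by $P$-conjugates and $t$ accordingly, we have $P=P_1*\langle c'\rangle$ with $c\in P_1$. Consequently $F=P_1*\langle t\rangle$.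

In Section 1, forgetting the edge $c=b^2$ gives $F(a,b)=\langle P,a;\,a^{-1}ca=c'\rangle$ with $P=\langle b,c'\rangle$ and $c=b^2$. Here $P_1=\langle b\rangle$.

*Proof.* **Step 1: a minimal Whitehead graph.** This step removes all cut vertices. $P$ is free and finitely generated. Choose a basis $Y$ of $P$ minimizing the sum of the cyclic lengths of $c$ and $c'$. After conjugating in $P$ and changing $t$, we may take $c,c'$ cyclically reduced over $Y$. Let $W$ be the Whitehead graph of $\{c,c'\}$. It has no loops, since $x$–$x$ would come from a subword $xx^{-1}$, and it has $|c|+|c'|\ge2$ edges.

Suppose a component of $W$ has a cut vertex $a$. Removing $a$ from it leaves at least two pieces, so some piece $C$ does not contain $a^{-1}$. Let $A=C\cup\{a\}$. The edges leaving $A$ are the edges at $a$ that do not go to $C$, so the change of length in (Wh)(b) is $-\#\{\text{edges between }a\text{ and }C\}<0$, against minimality. Suppose next that a component $K$ contains $a$ but not $a^{-1}$. Then $A=K$ gives the change $-\deg a<0$, again impossible. So no component has a cut vertex, and components are closed under inversion.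

**Step 2: $W$ is disconnected.** This step uses that $F$ is free. Let $r=t^{-1}ctc'^{-1}$. Since $F=(P*\langle t\rangle)/\langle\langle r\rangle\rangle$ is free and $r\ne1$, (LS) says that $r$ is primitive in $P*\langle t\rangle$. It is cyclically reduced of length at least $4$. Compare its Whitehead graph $W_r$ with $W$. Write $c=c_1\cdots c_p$. The subwords $c_pt$ and $t^{-1}c_1$ give edges $c_p\,$–$\,t^{-1}$ and $t^{-1}\,$–$\,c_1^{-1}$, so $t^{-1}$ subdivides the edge $c_p\,$–$\,c_1^{-1}$ of $W$. In the same way $t$ subdivides the corresponding edge of $c'$. All other edges are unchanged. So $W_r$ is $W$ with two distinct edges subdivided.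

Suppose $W$ is connected. Then $W_r$ is connected. A vertex $a$ of $W$ is not a cut vertex of $W_r$: $W\setminus a$ is connected and non-empty, and each subdividing vertex still hangs on an endpoint different from $a$, as $W$ has no loops. If a subdividing vertex is a cut vertex of $W_r$, then the subdivided edge is a bridge of $W$. As $W$ has another edge, one side of the bridge contains an edge, hence at least two vertices, and the endpoint of the bridge on that side is a cut vertex of $W$, a contradiction. So $W_r$ is connected without cut vertex, against (Wh)(a).

**Step 3: reading off the splitting.** If $xy$ is a cyclic subword, then $x$ and $y^{-1}$ lie in one component, hence so does $y$. So each of $c$, $c'$ has all its letters in one component, and as $W$ is disconnected these components differ. Hence $P=A*B$ with $c\in A$, $c'\in B$. Now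
$$F\cong\bigl(A*_{c=tc't^{-1}}tBt^{-1}\bigr)*\langle t\rangle,$$
so $A*_{c=c'}B$ is free. By (Sh), after possibly interchanging, $B=\langle c'\rangle*B'$. Put $P_1=A*B'$. Then $P=P_1*\langle c'\rangle$, $c\in P_1$, and eliminating $c'=t^{-1}ct$ gives $F=P_1*\langle t\rangle$. $\square$

## 4. Pulling $T$ back to $F$, and folding towards it

Suppose the JSJ is non-trivial with tree $T$. The first thing one tries is to let $F$ act on $T$ through $\pi$ and to read a presentation of $H=G_v$ from the stabilizer $\pi^{-1}(H)\le F$. This stops at once. Every stabilizer contains $N$, so edge stabilizers are not cyclic, and (Sh) and Lemma 1 do not apply. Moreover $\pi^{-1}(H)$ is not finitely generated: a finitely generated subgroup of $F$ containing the non-trivial normal subgroup $N$ has finite index, whereas a finite-index $H$ would have a finite orbit of vertices, and then $G$ would have a global fixed point. So $H=\pi^{-1}(H)/N$ gives no control on the number of generators or relators.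

The way past this is to approach $T$ from a tree on which no element of $N\setminus\{1\}$ fixes a vertex, one fold at a time, and to stop as soon as $N$ first meets a vertex stabilizer. Recall that a *fold* identifies two edges with a common initial vertex, equivariantly. Consider Section 1, with $T$ the Bass–Serre tree found there. Let $p$ be the vertex with stabilizer $\langle b\rangle$ and $u$ the vertex with stabilizer $H$. Then $u$ is adjacent to $p$ (edge group $\langle b^2\rangle$) and to $a^{-1}p$ (edge group $\langle a^{-1}b^2a\rangle$), and these two edges lie in different orbits. Let $S$ be the tree of $F=\langle b\rangle*\langle a\rangle$ with vertices $g\langle b\rangle$ and edges from $g\langle b\rangle$ to $ga\langle b\rangle$. Subdivide the edge from $a^{-1}\langle b\rangle$ to $\langle b\rangle$ at a midpoint $m$, equivariantly, and map $g\langle b\rangle\mapsto\pi(g)p$ and $m\mapsto u$. The edges $\varepsilon_1=[\langle b\rangle,m]$ and $\varepsilon_2=[a^{-1}\langle b\rangle,m]$ have trivial stabilizers.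

* The edges $\varepsilon_1$ and $b^2\varepsilon_1$ have the same image in $T$. Fold them. The new edge has stabilizer $\langle b^2\rangle$, and so does $m$. No stabilizer meets $N$.
* The edges $\varepsilon_2$ and $a^{-1}b^2a\,\varepsilon_2$ have the same image. Fold them. Now $m$ has stabilizer $\langle b^2,a^{-1}b^2a\rangle=\hat H$, which contains $R$ and hence $R^n\in N$.

The process stops here, with all edge groups infinite cyclic and with $R$ *itself*, not just some element of $N$, fixing a vertex. The tree is the splitting of $F$ found by hand. That $R$ is elliptic at the critical moment is the crux. In general it says: if $F$ acts with trivial or cyclic edge stabilizers and $R$ is hyperbolic, then no vertex stabilizer meets $N$. This is Proposition 3, and it needs a sharp form of the Spelling Theorem.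

## 5. The Spelling Theorem with a full set of letters in the tail

This is the strong form of Newman's Spelling Theorem. It is classical, and we prove it so as not to depend on the exact form quoted.

**Theorem 2.** Let $R$ be cyclically reduced over a finite basis $Y$ of a free group, non-trivial, not a proper power, $n\ge2$. Let $w\ne1$ be a freely reduced word representing an element of $\langle\langle R^n\rangle\rangle$. Then $w$ contains a subword $S^{n-1}S_0$, where $S=S_0S_1$ is a cyclic permutation of $R^{\pm1}$ and $S_0$ contains every letter (up to inversion) occurring in $R$.

For example, let $R=aab$, $n=2$ and
$$w=(abaaba)(baabaa)^{-1}=abaab\,a^{-1}b^{-1}a^{-1}a^{-1}b^{-1}.$$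
No full square of a cyclic permutation of $R^{\pm1}$ occurs in $w$: such a square has length $6$ and letters of one sign, and the positive and negative parts of $w$ have length $5$. But $abaab=S\,S_0$ with $S=aba$, $S_0=ab$ occurs, and $S_0$ contains both letters.

*Proof.* Let $L=|R|$, let $r_j$ be the prefix of $R$ of length $j$, and let $Q=\langle Y;R\rangle$.

**Step 1: loops in $\mathrm{Cay}(Q,Y)$ and extreme positions.** The purpose is to find edges on each relator loop that are shared only with larger, or only with smaller, loops. For $g\in Q$ let $\gamma_g$ be the closed path reading $R$ from $g$. If $gr_i=gr_j$ with $0\le i<j<L$, a proper non-empty subword of $R$ would be trivial in $Q$, against (W). So the vertices $gr_j$, $0\le j<L$, are distinct. Also $\gamma_g$ traverses each edge at most once, in one direction only. Two traversals in the same direction would have the same initial vertex. Opposite traversals at positions $i\ne j$ would force $j\equiv i+1$ and $i\equiv j+1$ mod $L$, so $L=2$ and $R=xx^{-1}$, impossible.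

Fix a left-invariant order on $Q$, by (LI). For a letter $x\in Y$ occurring in $R$ let $J_x$ be the set of $j$ with $0\le j<L$ such that the $(j+1)$st letter of $R$ is $x^{\pm1}$. Consider the Cayley edge from $h$ to $hx$. It is the $(j+1)$st edge of $\gamma_g$ exactly when $gr_j=h$ (letter $x$) or $gr_{j+1}=h$ (letter $x^{-1}$). So the $g$ with this edge on $\gamma_g$ are the $ha_j^{-1}$, $j\in J_x$, where $a_j=r_j$ or $r_{j+1}$ accordingly. These are distinct. For equal signs this is (W). For opposite signs, $r_i=r_{j+1}$ in $Q$ with letter $x$ at place $i+1$ and $x^{-1}$ at place $j+1$ forces $i\equiv j+1$ mod $L$ by (W), so $x^{-1}x$ would be a cyclic subword of $R$. By left-invariance the order of the elements $ha_j^{-1}$ does not depend on $h$. Hence for each letter $x$ of $R$ there is a position $\mathrm{bot}(x)$ (respectively $\mathrm{top}(x)$) such that, for the edge of $\gamma_g$ at that position, $g$ is the smallest (respectively largest) among all $g'$ with $\gamma_{g'}$ through that edge.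

**Step 2: a disc diagram.** The purpose is to reduce to a closed disc. Let $D$ be a van Kampen diagram for $w$ over $\langle Y;R^n\rangle$ with the minimal number of regions, with base vertex $p$. It has at least one region since $w\ne1$. It has no *cancelling pair*, that is, no two distinct regions that share an edge and read the same word from that edge (they could be cut out, giving fewer regions). Since $w$ is reduced, no vertex except possibly $p$ has degree $1$. $D$ is a tree-like arrangement of blocks, each a closed disc or an edge. If there is more than one block, there are at least two leaf blocks, and $p$ can be a non-cut vertex of at most one of them. So some leaf block contains $p$ at most as its cut vertex $q$. It is not a single edge, since its other end would have degree $1$, so it is a closed disc $E$, and the boundary path of $D$ runs around $\partial E$ in one stretch from $q$ to $q$. So the label of $\partial E$ from $q$ is a subword of $w$. If $D$ is one block, it is a closed disc, and we put $E=D$, $q=p$.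

**Step 3: regions and their labels.** Let $E$ now be any closed-disc diagram without cancelling pairs. All regions read $R^n$, which is trivial in $Q$, so the $1$-skeleton of $E$ maps to $\mathrm{Cay}(Q,Y)$ preserving labels. As $R$ is not a proper power and not conjugate to $R^{-1}$, each region $M$ has exactly $n$ boundary positions at which one can start reading $R^n$, all in one direction. They have a common image $g_M\in Q$, the *label* of $M$, and $\partial M$ maps to $\gamma_{g_M}$ traversed $n$ times.

*Boundaries of regions are simple closed curves.* If $M$ were on both sides of an edge, $\partial M$ would traverse it in both directions, but $\gamma_{g_M}$ traverses each edge in one direction only. If $\partial M$ touched itself at a vertex, a proper non-empty closed subpath of $\partial M$ would have label trivial in $\langle Y;R^n\rangle$, hence in $Q$. As the vertices of $\gamma_{g_M}$ are distinct, its length would be a multiple of $L$, so the label would be $S^k$ with $S$ a cyclic permutation of $R^{\pm1}$ and $0<k<n$. But $S^k\ne1$ in $\langle Y;R^n\rangle$ by (Tor). So each region together with its boundary is a closed disc.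

*Distinct regions sharing an edge have distinct labels.* If the labels were equal, the shared edge would occupy the same position mod $L$ in the same direction for both, and the pair would cancel.

**Step 4: extremal regions.** Call $M$ *extremal* in $E$ if some arc $\beta\subset\partial M\cap\partial E$ has a label which, in one direction, is $S^{n-1}S_0$ as in the theorem. The direction is harmless, as
$$(S^{n-1}S_0)^{-1}=(S_0^{-1}S_1^{-1})^{n-1}S_0^{-1}$$
has the same form.

**Claim.** If $E$ has at least two regions, it has at least two extremal regions.

We induct on the number of regions. The disc $E$ minus its vertices is connected, so some two distinct regions share an edge, and not all labels agree. Let $M$ have maximal label and $M'$ minimal label; then $M\ne M'$. Consider an edge of $\partial M$ at a position $\mathrm{bot}(x)$. If it were not on $\partial E$, the region across it would have a label at least $g_M$ by definition of $\mathrm{bot}$, and different from $g_M$, so larger than $g_M$, a contradiction. So all $n$ copies of $\mathrm{bot}(x)$, for every letter $x$ of $R$, lie on $\partial E$. Likewise for $M'$ with $\mathrm{top}(x)$.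

So $\partial M\cap\partial E$ contains at least two edges, and the components of $\partial M\setminus\partial E$ are open arcs. Their closures $\alpha_1,\dots,\alpha_m$ have distinct endpoints on $\partial E$ and interiors inside $E$; they are cross-cuts. If $m=0$ then $\partial M=\partial E$ and $E=M$, which is excluded. So $m\ge1$. Let $U_i$ be the closed disc cut off by $\alpha_i$ on the side not containing $M$. Each $\alpha_j$, $j\ne i$, lies on $\partial M$, hence on the side of $\alpha_i$ containing $M$, so we may cut off $U_1,\dots,U_m$ successively. What is left is a closed disc containing $M$. Its boundary contains all $\alpha_i$ and all of $\partial M\cap\partial E$, so it contains, and hence equals, the simple closed curve $\partial M$. The disc left is therefore $M$ itself. So $E=M\cup\bigcup U_i$, $U_i\cap M=\alpha_i$, the $U_i$ have disjoint interiors, and $\partial U_i\setminus\alpha_i\subset\partial E$. Each $\alpha_i$ contains no $\mathrm{bot}$-edge, so it does not contain a full period: $|\alpha_i|<L$.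

*If $m=1$*, let $\beta$ be the closure of $\partial M\setminus\alpha_1$. It lies in $\partial E$ and has length $nL-|\alpha_1|$. Its label is $S^{n-1}S_0$ with $S$ a cyclic permutation of $R^{\pm1}$ and $|S_0|=L-|\alpha_1|$. The last $|S_0|$ edges of $\beta$ followed by $\alpha_1$ form one full period, so $S_0$ contains every position not in $\alpha_1$, in particular $\mathrm{bot}(x)$ for every letter $x$ of $R$. So $M$ is extremal.

*If $m\ge2$*, consider $E_i=M\cup U_i$ for $i=1,2$. It is a closed-disc diagram without cancelling pairs, with at least two and fewer regions than $E$. By induction it has an extremal region $M_i\ne M$, so $M_i\subset U_i$. An edge of $M_i$ on $\partial E_i$ lies in $\partial U_i\setminus\alpha_i\subset\partial E$, so $M_i$ is extremal in $E$. Thus $M_1\ne M_2$ are two extremal regions.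

The same applies to $M'$, with $\mathrm{top}$ for $\mathrm{bot}$. So either one of $M$, $M'$ yields two extremal regions, or $M$ and $M'$ are both extremal. This proves the claim.

**Step 5: conclusion.** If the disc $E$ of Step 2 is one region, its label from $q$ is $S^n$, and we take $S_0=S$. Otherwise take two extremal regions. Their arcs $\beta$ share no edge, as an edge of $\partial E$ lies on only one region. So $q$ is interior to at most one of them, and the other gives the required subword of $w$. $\square$

## 6. If $R$ is hyperbolic, vertex stabilizers embed in $G$

**Proposition 3.** Let $F$ act on a tree $S$ with every edge stabilizer trivial or infinite cyclic, and suppose $R$ is hyperbolic in $S$. Then $F_v\cap N=1$ for every vertex $v$.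

*Proof.* **Step 1: reduce to one edge orbit.** Let $e$ be an edge on the axis of $R$, and collapse all edges not in the orbit of $e$. The translates of $e$ by powers of $R$ survive on the axis, so $R$ is still hyperbolic. Edge stabilizers are conjugates of $F_e$, and vertex stabilizers of $S$ lie in vertex stabilizers of the new tree. So we may assume that $S$ has one edge orbit. As $R$ is hyperbolic, there is no global fixed point. Since $N$ is normal, it suffices to treat one vertex from each orbit. In each case below we replace $R$ by a conjugate that is cyclically reduced over the basis in use; this does not change $N$.

**Step 2: $F_e=1$.** Then $F=P*Q$ with $P,Q\ne1$, or $F=P*\langle t\rangle$. As $R$ is not conjugate into a vertex group, over a basis adapted to the free product it involves a letter outside each vertex group. Apply (Fr) to $R^n$.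

**Step 3: amalgam, $F=P*_{\langle c\rangle}Q$, $c\ne1$.** The groups $P,Q$ are finitely generated. By (Sh), say $Q=\langle c\rangle*Q'$, and then $F=P*Q'$. Let $Y,Z$ be bases of $P,Q'$ and use the basis $Y\cup Z$. As $R$ is not conjugate into $P$, it involves some $z\in Z$, and $P\cap N=1$ by (Fr).

For $Q$ the Freiheitssatz says nothing, since $Q$ is generated by $Z$ and the word $c$, not by letters. Here Theorem 2 enters. Let $\Gamma$ be the folded graph of $Q=\langle c,Z\rangle$. It consists of loops labeled by $Z$ at $*$ and a lollipop reading the reduced $Y$-word $c=uc_0u^{-1}$ with $c_0$ cyclically reduced: a stem $u$ and a cycle $c_0$. It is folded because $c$ is reduced and $c_0$ is cyclically reduced. The letter $z$ labels exactly one edge of $\Gamma$.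

Suppose $1\ne w\in Q\cap N$, with $w$ reduced. It labels a path in $\Gamma$. By Theorem 2 it contains $S^{n-1}S_0$, hence $SS_0$ as $n\ge2$. Let this $S$ be read from $a$ to $a'$. Then $S_0$ can be read from $a$, as a prefix of $S$, and from $a'$. As $S_0$ contains $z^{\pm1}$, let $u_1z^{\varepsilon}$ be its shortest prefix ending in $z^{\pm1}$. Reading $u_1$ from $a$ and from $a'$ leads to the same vertex, the initial vertex of the unique $z^{\varepsilon}$-edge. As $\Gamma$ is folded, reading back $u_1^{-1}$ gives $a=a'$. So $S$ labels a closed path in $\Gamma$, and $R$ is conjugate into $Q$. Then $R$ is elliptic, a contradiction. So $Q\cap N=1$.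

**Step 4: HNN-extension, $c\ne1$.** By Lemma 1 we may assume $P=P_1*\langle c'\rangle$, $c\in P_1$, $c'=t^{-1}ct$, $F=P_1*\langle t\rangle$. Use the basis $Y\cup\{t\}$ with $Y$ a basis of $P_1$. As $R$ is not conjugate into $P\supset P_1$, it involves $t$. The folded graph $\Gamma$ of $P=\langle P_1,t^{-1}ct\rangle$ has loops $Y$ at $*$, one $t$-edge from a vertex $q$ to $*$, and the lollipop of the $Y$-word $c$ attached at $q$. The letter $t$ labels exactly one edge. The argument of Step 3, with $t$ in place of $z$, shows: if $1\ne w\in P\cap N$, then $R$ is conjugate into $P$, a contradiction. So $P\cap N=1$. $\square$

## 7. Lifting a splitting of $G$ to a splitting of $F$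

**Proposition 4.** Let $T$ be a $G$-tree with two-ended edge stabilizers and no global fixed vertex. Then there are a minimal cofinite $F$-tree $S$, all of whose edge stabilizers are infinite cyclic and mapped injectively by $\pi$, an $F$-equivariant simplicial map $f:S\to T$, and a vertex $v_0$ of $S$ with $R\in\hat H:=F_{v_0}$. Moreover, with $H'=\hat H/\langle\langle R^n\rangle\rangle_{\hat H}$:

1. $G$ is the fundamental group of the graph of groups obtained from $S/F$ by replacing $\hat H$ by $H'$. In particular $\hat H\to G$ induces an embedding $H'\hookrightarrow G$, all vertex groups $F_w$ of $S$ with $w\notin Fv_0$ embed in $G$ under $\pi$, and they are finitely generated free. Let $T'$ be the Bass–Serre tree of this decomposition.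
2. $H'$ fixes the vertex $f(v_0)$ of $T$, and $\pi(F_w)$ fixes $f(w)$.
3. $H'$ is a one-relator group with torsion, $\mathrm{rk}\,\hat H\ge2$, and $\sum_{w\in V(S/F)}(\mathrm{rk}F_w-1)=|X|-1$ with all summands $\ge0$.

(Cofinite means with finite quotient graph. In Section 1, with $f$ as in Section 4, $S$ is the tree after two folds, and the sum is $(2-1)+(1-1)=1$.)

*Proof.* Let $\mathcal C$ be the class of pairs $(S,f)$ where $S$ is a cofinite $F$-tree, $f:S\to T$ is $F$-equivariant, simplicial and collapses no edge, and $\pi|_{F_v}$ is injective for all vertices $v$. For $(S,f)\in\mathcal C$, each $F_e$ embeds in the two-ended group $G_{f(e)}$. Being torsion-free, it is trivial or infinite cyclic.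

**Step 1: $\mathcal C$ is not empty.** Let $p$ be a vertex of $T$ and $X_0=\{x\in X:\pi(x)p=p\}$. As $T$ has no global fixed vertex, $X_0\ne X$. Collapse the $X_0$-edges of the Cayley tree of $F$. The result has vertices $gF(X_0)$ and an edge from $gF(X_0)$ to $gxF(X_0)$ for each $g\in F$, $x\in X\setminus X_0$. Subdivide each $x$-edge into $d(p,\pi(x)p)\ge1$ edges, send $gF(X_0)$ to $\pi(g)p$ and the subdivided edge to the geodesic from $\pi(g)p$ to $\pi(gx)p$. This is well defined and equivariant, as $F$ acts freely on the edges. Non-trivial vertex stabilizers are conjugates of $F(X_0)$, which embeds in $G$ by (Fr), since $R^n$ involves all letters.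

**Step 2: what a fold does to edge stabilizers.** Let $(S,f)\in\mathcal C$ with $f$ not locally injective. Then there are oriented edges $e_1\ne e_2$ with common initial vertex $v$ and $f(e_1)=f(e_2)$. Let $S\to S'$ be the quotient identifying $ge_1$ with $ge_2$ for all $g\in F$. Then $S'$ is a tree, $f$ factors through a simplicial equivariant $f':S'\to T$ collapsing no edge, and $S'$ has no inversions since $T$ has none.

If $e_1,e_2$ lie in the same orbit of unoriented edges, then $e_2=ge_1$ as oriented edges: if $g$ mapped $e_1$ to the reverse of $e_2$, then $\pi(g)$ would invert $f(e_1)$. So $g\in F_v\setminus F_{e_1}$. Put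
$$K=\langle F_{e_1},F_{e_2}\rangle\ \text{(different orbits)},\qquad K=\langle F_{e_1},g\rangle\ \text{(same orbit)}.$$
In both cases $K\le F_v$. I claim that the edges identified with $e_1$ form the set $K\{e_1,e_2\}$. For different orbits, $ke_1$ is identified in one step exactly with the edges $kh e_2$, $h\in F_{e_1}$, and $ke_2$ exactly with the edges $khe_1$, $h\in F_{e_2}$. So chains starting at $e_1$ run through $Ke_1\cup Ke_2$. For the same orbit, the generating identifications are $he_1\sim hge_1$, $h\in F$. So $ke_1$ is identified in one step exactly with $khge_1$ and $khg^{-1}e_1$, $h\in F_{e_1}$, and chains run through $Ke_1$, which contains $e_2=ge_1$. If $h$ stabilizes the set $K\{e_1,e_2\}$, then $he_1=ke_1$ for some $k\in K$ (for different orbits, $he_1\notin Ke_2$), so $h\in kF_{e_1}\subset K$. Thus $K$ is the stabilizer of the new edge. Stabilizers of edges outside the orbits of $e_1,e_2$ do not change. We conclude: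
$$\begin{gathered}\text{every edge stabilizer of }S'\text{ equals an edge stabilizer of }S\\ \text{or is contained in a vertex stabilizer of }S.\end{gathered} \tag{4}$$
Hence $\pi$ is injective on each edge stabilizer of $S'$. It embeds in a two-ended edge group of $T$, so it is trivial or infinite cyclic.

**Step 3: the folding must leave $\mathcal C$.** First, an infinite sequence of folds inside $\mathcal C$ is impossible. Folding edges of different orbits lowers the number of edge orbits, so eventually all folds identify edges in one orbit. Such a fold strictly enlarges the stabilizer of that edge, as $g\notin F_{e_1}$. Some edge orbit is folded infinitely often. Following an edge $e$ of it gives an ascending chain of stabilizers, not eventually constant. All of them embed by $\pi$ in the same group $G_{f(e)}$, which is virtually cyclic, so all its subgroups are finitely generated and ascending chains of subgroups become constant. This is a contradiction.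

Second, suppose a sequence inside $\mathcal C$ ends with a locally injective $f$. Then $f$ is injective. As $N$ acts trivially on $T$, for $g\in N$ we have $f(gs)=\pi(g)f(s)=f(s)$, so $N$ acts trivially on $S$. Then $N$ lies in a vertex stabilizer, and $N=1$ since $\pi$ is injective there, contradicting $R^n\ne1$ in $F$.

**Step 4: when it leaves, $R$ is elliptic.** So at some stage there is a fold $S\to S'$ with $S\in\mathcal C$, $S'\notin\mathcal C$. All conditions but the last pass to $S'$, so some vertex stabilizer of $S'$ meets $N$ non-trivially. By (4) the edge stabilizers of $S'$ are trivial or infinite cyclic. So Proposition 3 shows that $R$ is elliptic in $S'$.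

**Step 5: cleaning up.** $F$ has no global fixed vertex in $S'$, since $f'$ would map it to one of $G$ in $T$. Replace $S'$ by its minimal invariant subtree, called $S$ from now on, with the restriction of $f'$ called $f$. $R$ still fixes a vertex: project a fixed vertex to the subtree. If some edge stabilizer were trivial, collapsing the edges outside its orbit would give $F=P*Q$ with $P,Q\ne1$ (by minimality) or $F=P*\langle t\rangle$, with $R$ conjugate into a vertex group, which is a proper free factor. This contradicts (1). So all edge stabilizers are infinite cyclic, and $\pi$ is injective on them by (4). Let $R\in F_{v_0}=\hat H$.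

**Step 6: statements 1 and 2.** Choose the lift of the graph of groups $S/F$ so that $\hat H$ is one of its vertex groups. Adding the relator $R^n$ to its fundamental group $F$ gives $G$, and it amounts to replacing $\hat H$ by $H'$. This is a genuine graph of groups: an edge group incident to $\hat H$ injects into $H'$, because the composite $F_e\to\hat H\to H'\to G$ is a restriction of $\pi$ (up to conjugation), which is injective. Hence vertex groups embed in $G$. The groups $\hat H$ and $F_w$ are finitely generated, since $F$ and the edge groups are. Statement 2 is the equivariance of $f$.

**Step 7: statement 3.** $S$ is not a point, so there is an edge at $v_0$. If $\hat H$ were cyclic, then $\hat H=\langle R\rangle$ as $R$ is not a proper power, so $H'$ would be finite; but it contains an infinite edge group. So $\mathrm{rk}\,\hat H\ge2$. Over a basis of $\hat H$, $R$ is conjugate to a non-trivial cyclically reduced word which is not a proper power (it is not one even in $F$). So $H'$ is a one-relator group with torsion. The formula is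
$$\chi(F)=\sum_w\chi(F_w)-\sum_e\chi(F_e),\qquad \chi(F_w)=1-\mathrm{rk}F_w,\quad\chi(F_e)=0 .$$
Every $F_w$ contains an infinite cyclic edge group, so has rank at least $1$. $\square$

## 8. Trivial JSJ and rigid $H$

If the JSJ is trivial (this includes $G$ cocompact Fuchsian), then $H=G$. Otherwise let $T$ be its Bass–Serre tree and take $S,f,\hat H,H',T'$ from Proposition 4.

Let $H=G_v$ be rigid with torsion. We squeeze $H$ between $H'$ from above and from below. The tree $T'$ has infinite cyclic edge stabilizers, so by (JSJ) $G_v$ fixes a vertex of $T'$. Vertex stabilizers of $T'$ are conjugates of $H'$ or free groups. As $G_v$ has torsion, $G_v\le gH'g^{-1}$ for some $g\in G$. Let $y=f(v_0)$. By Proposition 4(2), $gH'g^{-1}\le G_{gy}$. If $gy\ne v$, then $G_v$ fixes $v$ and $gy$, hence an edge of $T$, and lies in a two-ended group, which contradicts that $G_v$ is non-elementary. So $gy=v$ and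
$$G_v\le gH'g^{-1}\le G_{gy}=G_v,\qquad\text{i.e.}\qquad H=gH'g^{-1}\cong\hat H/\langle\langle R^n\rangle\rangle_{\hat H}.$$
By Proposition 4(3) this is a one-relator group with torsion, $\mathrm{rk}\,\hat H\ge2$, and $\mathrm{rk}\,\hat H-1\le|X|-1$. This proves Theorem A in these two cases, with $R_0=R$. $\square$

## 9. Hanging Fuchsian $H$: one cone point

If $H$ is hanging Fuchsian, the squeeze cannot start: (JSJ) gives ellipticity in $T'$ only for rigid groups. But now $H$ is virtually free, so finite subgroups and how they are conjugate determine a great deal. We know that $G$ has, up to conjugacy, one maximal finite subgroup. The point is to show that this remains true inside $H$. A group such as $F_k*\mathbb Z/n*\mathbb Z/n$ must be excluded.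

Let $H=G_v$ be hanging Fuchsian with torsion, and $T$ as before. By the known theorem, the non-elementary vertices of $T$ whose stabilizers have torsion form the single orbit $Gv$.

**Step 1: edges of $T$ with $D_\infty$ stabilizer map to separating edges of $T/G$.** The purpose is to control edges with torsion in their groups. Let $M=\langle\langle R\rangle\rangle_G$ and $\bar Q=G/M=F/\langle\langle R\rangle\rangle$. By (1), a minimal-length automorphic image of $R$ involves all generators, so $\bar Q$ is freely indecomposable by (LS). Also $\bar Q\not\cong\mathbb Z$: otherwise $R$ would be primitive by (LS), and $\langle R\rangle$ would be a proper free factor as $|X|\ge2$, against (1).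

$M$ is generated by elements of finite order, which are elliptic, so $T/M$ is a tree. $\bar Q$ acts on it, without inversions, since elementary and non-elementary vertices are distinguished. The stabilizer in $\bar Q$ of the image of an edge $e$ is $G_eM/M$, because $ge\in Me$ iff $g\in MG_e$. If $G_e\cong D_\infty$, then $G_e$ is generated by torsion elements, which lie in $M$ by (Tor). So this stabilizer is trivial. If $e$ were non-separating in $T/G=(T/M)/\bar Q$, collapsing all edges of $T/M$ outside the orbit of $e$ would leave a loop with trivial edge group, so $\bar Q\cong P_1*\mathbb Z$. This is a contradiction, whether or not $P_1$ is trivial.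

In particular, two $D_\infty$-edges whose images join the same pair of vertices of $T/G$ lie in one orbit: two distinct edges joining the same pair of vertices do not separate.

**Step 2: a non-trivial finite subgroup $V\le H$ fixes no vertex of $Gv$ other than $v$.** This is the heart of the case. The contradiction will come from the fact that $D_\infty$ has two conjugacy classes of reflections, while $G$ has only one class of involutions.

Suppose $V$ fixes $v''\in Gv$, $v''\ne v$. Then $V$ fixes the path from $v$ to $v''$. Let it begin $v,d,v_1$, with $d$ elementary and $v_1$ non-elementary. As $V\le G_{v_1}$, we have $v_1\in Gv$. Put $e=[d,v]$, $e'=[d,v_1]$. Their groups are two-ended and contain $V$, so by (3) and its consequence they are $\cong D_\infty$, and $V=\langle s\rangle$ has order $2$. Both edges join the images of $d$ and $v$ in $T/G$, so by Step 1 $e'=he$ for some $h\in G$. As $h$ preserves the types of vertices, $h\in D:=G_d$. Since $e'\ne e$, $h\notin E:=G_e$.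

$D$ is two-ended with torsion, so $D\cong D_\infty$ and we can write $D=\langle\rho\rangle\rtimes\langle s\rangle$, with $s\rho s=\rho^{-1}$. The infinite subgroup $E$, containing $s$, is $\langle\rho^k,s\rangle$ with $k\ge1$. Its reflections are $\rho^{ki}s$. Write $h=\rho^j$ or $h=\rho^js$. From $s\in G_{e'}=hEh^{-1}$ we get $h^{-1}sh\in E$, and
$$(\rho^j)^{-1}s\rho^j=\rho^{-2j}s,\qquad(\rho^js)^{-1}s(\rho^js)=\rho^{2j}s .$$
So $k\mid2j$, while $h\notin E$ means $k\nmid j$. Hence $k$ is even. Conjugation by $\rho^i$ changes the exponent in a reflection by $2i$, and conjugation by $s$ changes its sign. So every $D$-conjugate of a reflection in $E$ is $\rho^is$ with $i$ even, and the involution $b=\rho s$ lies in no $D$-conjugate of $E$.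

By (Tor), $b$ and $s$ are both conjugate in $G$ to the unique involution of the cyclic group $\langle R\rangle$. So $b=xsx^{-1}$ for some $x\in G$, and $b$ fixes $xv\in Gv$. It also fixes $d\ne xv$, hence the first edge $e''$ of the path from $d$ to $xv$. So $e''$ is a $D_\infty$-edge at $d$ whose other end is non-elementary with torsion in its stabilizer, so in $Gv$. By Step 1, $e''=h'e$ with, as before, $h'\in D$. Then $b\in h'Eh'^{-1}$, a contradiction.

**Step 3: $H$ has exactly one conjugacy class of maximal finite subgroups, and these are conjugates (in $G$) of $\langle R\rangle$.** Finite subgroups have order at most $n$ and $H$ has torsion, so maximal finite subgroups exist and are non-trivial. Let $V$ be maximal finite in $H$, and $V\le W$ with $W$ a $G$-conjugate of $\langle R\rangle$. $W$ is abelian, so for $w\in W$ the vertex $wv$ is fixed by $wVw^{-1}=V$, and $wv=v$ by Step 2. So $W\le H$ and $V=W$. If $V_1,V_2$ are two such, then $V_2=gV_1g^{-1}$ for some $g\in G$, and $V_2$ fixes $v$ and $gv$. So $gv=v$ by Step 2, and $g\in H$.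

**Step 4: $H\cong F_k*\mathbb Z/n$.** $H$ is finitely generated and virtually free, so it acts on a tree $Z$ with finite stabilizers and finite quotient graph (Karrass–Pietrowski–Solitar). Choose it reduced: an edge group equals an incident vertex group only if the edge is a loop in $Z/H$ (collapse the other such edges).

*If $H_u\ne1$, then $H_u$ fixes only $u$.* Otherwise it fixes an edge $[u,u']$. This edge has stabilizer $H_u$, so it maps to a loop, and $u'=gu$ with $g\in H$. Then $gH_ug^{-1}=H_{u'}$ contains $H_u$ and has the same order, so $gH_ug^{-1}=H_u$. Since $d(u,gu)=1$ is odd, $g$ is hyperbolic, hence of infinite order. A power of $g$ centralizes the finite group $H_u\ne1$, contradicting (3).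

*All edge stabilizers are trivial.* If an edge $[u_1,u_2]$ had non-trivial stabilizer, then $H_{u_1},H_{u_2}$ would lie in maximal finite subgroups $W_1,W_2$ of $H$ with $W_1\cap W_2\ne1$. By Step 3 and (2), $W_1=W_2=:W$. The finite group $W$ fixes a vertex $u$. Then $H_{u_i}\ne1$ fixes $u$ and $u_i$, so $u=u_1=u_2$, a contradiction.

So $H$ is a free product of a free group $F_k$ of finite rank and of the vertex groups of $Z/H$. A non-trivial $H_u$ is maximal finite: a finite subgroup containing it fixes a vertex, which must be $u$. If $H_u,H_{u'}$ are non-trivial and $gH_ug^{-1}=H_{u'}$, then $H_{u'}=H_{gu}$ fixes $gu$ and $u'$, so $gu=u'$. So inequivalent vertices have non-conjugate non-trivial groups, and by Step 3 exactly one vertex group of $Z/H$ is non-trivial, isomorphic to $\mathbb Z/n$. Hence $H\cong F_k*\mathbb Z/n$. As $H$ is non-elementary, $k\ge1$.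

Thus $H=\langle x_0,x_1,\dots,x_k;x_0^n\rangle$ is a one-relator group with torsion. This completes the proof of Theorem A. $\blacksquare$

## 10. The torsion-free vertex groups: proof of Theorem B

Let the JSJ be non-trivial and let $A=G_u$ be a non-elementary vertex group other than $H$; it is torsion-free by the known theorem. If $A$ is hanging Fuchsian, it is finitely generated, virtually free and torsion-free, hence free (Stallings).

If $A$ is rigid, we repeat the squeeze of Section 8. $A$ is elliptic in $T'$. Suppose $A\le gH'g^{-1}\le G_{gf(v_0)}$. As $A$ is non-elementary it fixes no edge of $T$, so $u=gf(v_0)$, and $A=G_u\supseteq gH'g^{-1}$ has torsion, a contradiction. So $A\le g\pi(F_w)g^{-1}\le G_{gf(w)}$ for some $w\notin Fv_0$ and $g\in G$. Again $u=gf(w)$, and so $A=g\pi(F_w)g^{-1}\cong F_w$, which is finitely generated free by Proposition 4(1). In all cases $A$ is non-abelian, being non-elementary.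

For the inequalities, note that $u\in Gf(w)$. So inequivalent rigid vertices $u$ correspond to inequivalent vertices $w$ of $S$, and none of these is equivalent to $v_0$. If $H$ is rigid, it corresponds to $v_0$, by Section 8. So the left-hand sides in Theorem B are partial sums of $\sum_{w}(\mathrm{rk}F_w-1)=|X|-1$, in which all summands are $\ge0$. $\blacksquare$

## 11. Splittings of $G$ and of $F$: proof of Theorem C

**From $G$ to $F$.** Apply Proposition 4 to the Bass–Serre tree of the splitting of $G$. The tree $S$ is minimal and not a point, and $R$ is elliptic. Collapsing all but one edge orbit gives the splitting of $F$.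

**From $F$ to $G$.** Let $S$ be a minimal $F$-tree with at least one edge, infinite cyclic edge stabilizers and $R\in\hat H=F_{v_0}$. It is cofinite, as $F$ is finitely generated.

**Step 1: every edge group meets $\langle\langle R\rangle\rangle_F\supseteq N$ trivially.** This ensures that edge groups survive in $G$, for every $n$ at once. Collapse to the one-edge splitting given by the edge, with edge group $\langle c\rangle$. It is non-trivial by minimality, and $R$ is still elliptic.

*Amalgam $P*_{\langle c\rangle}Q$*, conjugated and named so that $R\in P$. If $Q=\langle c\rangle*Q'$, then $Q'\ne1$ and $F=P*Q'$ with $R\in P$, against (1). So by (Sh) $P=\langle c\rangle*P'$ with $P'\ne1$, and $F=Q*P'$. If $R$ were conjugate in $P$ into $\langle c\rangle\le Q$, this would contradict (1). So over a basis of $P$ consisting of $c$ and a basis of $P'$, a cyclically reduced conjugate of $R$ involves a letter other than $c$. By (Fr) in $P$, $c$ has infinite order in $P/\langle\langle R\rangle\rangle$. Hence $F/\langle\langle R\rangle\rangle=P/\langle\langle R\rangle\rangle*_{\langle c\rangle}Q$, and $c$ has infinite order there.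

*HNN-extension*, conjugated so that $R\in P$. By Lemma 1, $P=P_1*\langle c'\rangle$, $c\in P_1$, $c'=t^{-1}ct$, $F=P_1*\langle t\rangle$. By (1), $R$ is not conjugate into the proper free factor $P_1$, nor into $\langle c'\rangle=t^{-1}\langle c\rangle t$. So over a basis of $P$ consisting of a basis of $P_1$ and $c'$, a cyclically reduced conjugate of $R$ involves $c'$ and also a letter of $P_1$. By (Fr) in $P$, applied to $P_1\ni c$ and to $\langle c'\rangle$, both $c$ and $c'$ have infinite order in $P/\langle\langle R\rangle\rangle$. So $F/\langle\langle R\rangle\rangle$ is an HNN-extension of $P/\langle\langle R\rangle\rangle$ in which $c$ has infinite order.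

**Step 2: the splitting descends.** By Step 1 edge groups inject into $G$, hence into $H'=\hat H/\langle\langle R^n\rangle\rangle_{\hat H}$ where they are incident to $\hat H$, as the map to $G$ factors through $H'$. As in Step 6 of the proof of Proposition 4, $G$ is the fundamental group of the graph of groups with $\hat H$ replaced by $H'\le G$, with the same graph and edge groups. Here $R$ has order $n$ in $H'$: its order divides $n$, and its image in $G$ has order $n$ by (Tor).

**Step 3: it is non-trivial.** If $G$ fixed a vertex of the Bass–Serre tree, the graph would be a finite tree (it has at least one edge) with $G$ equal to one vertex group, and any valence-one vertex other than that one would have vertex group equal to its edge group. But a valence-one vertex of $S/F$ whose group equals its edge group does not occur, by minimality of $S$. At $v_0$ the group $H'$ has torsion, so it is not equal to an infinite cyclic edge group. So there is no global fixed vertex. As $G$ is finitely generated, it contains a hyperbolic element, and collapsing all edges outside the orbit of an edge on its axis gives a non-trivial splitting of $G$ over an infinite cyclic, hence two-ended, subgroup.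

**Step 4: independence of $n$.** The second condition does not mention $n$. It remains to see that the standing hypothesis does not depend on $n$ either. Let $m\ge2$. If $\langle X;R^m\rangle$ has no non-trivial free group as a free factor, then (1) holds, by the argument that gave (1). Conversely, suppose (1) holds, and let $\varphi(R^m)=\varphi(R)^m$ be an automorphic image of minimal length. The reduced words $\varphi(R)$ and $\varphi(R)^m$ involve the same letters: write $\varphi(R)=uc_0u^{-1}$ with $c_0$ cyclically reduced. So if $\varphi(R^m)$ omitted a letter, $\varphi(R)$ would lie in a proper free factor, against (1). Hence $\varphi(R^m)$ involves all letters, and $\langle X;R^m\rangle$ is freely indecomposable by (LS). It has torsion, so it is not itself free, and it has no non-trivial free group as a free factor. $\blacksquare$
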